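\title{The Teichm\"uller and length spectrum topologies for complements of generalized Cantor sets}


\begin{abstract}
A sequence $\omega=\{q_n\}\subset(0,1)$ defines a Cantor set $E(\omega)\subset[0,1]$: at step $n$ one removes the middle portion $q_n$ of every remaining interval. We compare the Teichm\"uller metric $d_T$ and the length spectrum metric $d_L$ on the Teichm\"uller space of $X=\hat{\mathbb C}\setminus E(\omega)$. We prove that if $\sup q_n=1$, or if for every $\delta>0$ the sequence has arbitrarily long runs of terms smaller than $\delta$, then some sequence of points converges to the base point for $d_L$ and tends to infinity for $d_T$. The points are twists along simple closed geodesics that every other geodesic can cross only at a large cost in length. Combined with a known quasiconformal characterization and a theorem of Shiga, this shows that the two topologies agree exactly when $X$ is quasiconformally equivalent to the complement of the middle-thirds Cantor set.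
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Generalized Cantor sets}
Let $\mathbb N=\{1,2,\dots\}$ and let $\omega=\{q_n\}_{n\in\mathbb N}$ be a sequence in $(0,1)$. Put $I_0^1=[0,1]$. Given the closed intervals $I_{n-1}^i$ $(i=1,\dots,2^{n-1})$ of common length $s_{n-1}$, remove from the middle of each one an open interval of length $\eta_n=q_ns_{n-1}$. This leaves $2^n$ closed intervals $I_n^1,\dots,I_n^{2^n}$, the intervals \emph{of level $n$}, of common length $s_n$. Thus
\begin{equation}\label{eq:sn}
s_0=1,\qquad s_n=\frac{1-q_n}{2}\,s_{n-1},\qquad \eta_n=q_ns_{n-1}.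
\end{equation}
The two intervals of level $n$ inside an interval of level $n-1$ are its \emph{children}, and they are \emph{siblings} of each other. The \emph{generalized Cantor set} and its complement are
\[
E(\omega)=\bigcap_{n\ge1}\bigcup_{i=1}^{2^n}I_n^i,\qquad X_{E(\omega)}=\hat{\mathbb C}\setminus E(\omega).
\]
All endpoints of the intervals $I_n^i$ belong to $E(\omega)$, and $s_n\le2^{-n}$, so $E(\omega)$ has no isolated points and the hyperbolic Riemann surface $X_{E(\omega)}$ has no punctures. The components of $\hat{\mathbb R}\setminus E(\omega)$ are called \emph{holes}; they are the removed intervals and the arc $\hat{\mathbb R}\setminus[0,1]$. The choice $q_n=1/3$ for all $n$ gives the middle-thirds Cantor set $\mathcal C$, and we write $X_{\mathcal C}=\hat{\mathbb C}\setminus\mathcal C$.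

\subsection{Two metrics on Teichm\"uller space}
Let $X=\mathbb H/\Gamma$ be a hyperbolic Riemann surface with its metric of curvature $-1$, let $\Lambda(\Gamma)\subset\hat{\mathbb R}=\partial\mathbb H$ be the limit set, and let $\Omega=\hat{\mathbb R}\setminus\Lambda(\Gamma)$. The \emph{ideal boundary} of $X$ is $\Omega/\Gamma$, the border of $(\mathbb H\cup\Omega)/\Gamma$; it may be empty. The \emph{Teichm\"uller space} $T(X)$ is the set of equivalence classes $[R,f]$ of pairs consisting of a Riemann surface $R$ and a quasiconformal map $f:X\to R$, where $(R,f)$ and $(S,g)$ are equivalent if there is a conformal map $h:R\to S$ such that $g^{-1}\circ h\circ f$ is homotopic to the identity by a homotopy that fixes each point of the ideal boundary of $X$. The \emph{Teichm\"uller metric} is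
\[
d_T([X_1,f_1],[X_2,f_2])=\log\inf K(h),
\]
where $K(h)$ is the maximal dilatation and the infimum is taken over quasiconformal maps $h:X_1\to X_2$ homotopic to $f_2\circ f_1^{-1}$ in the same sense.

Let $\mathcal S(X)$ be the set of simple closed curves in $X$ that are non-trivial and non-peripheral, that is, not homotopic to a point or to a puncture. For $\alpha\in\mathcal S(X)$ let $[\alpha]$ be the closed geodesic freely homotopic to $\alpha$, and let $\ell_X$ denote hyperbolic length. The \emph{length spectrum metric} is
\[
d_L([X_1,f_1],[X_2,f_2])=\log\sup_{\alpha\in\mathcal S(X)}\max\left\{\frac{\ell_{X_1}([f_1(\alpha)])}{\ell_{X_2}([f_2(\alpha)])},\ \frac{\ell_{X_2}([f_2(\alpha)])}{\ell_{X_1}([f_1(\alpha)])}\right\}.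
\]
With these normalizations it is known that
\begin{equation}\label{eq:LleT}
d_L\le d_T\quad\text{on }T(X).
\end{equation}
So the topology of $d_T$ is at least as fine as that of $d_L$, and the two agree if and only if $d_L(p,p_n)\to0$ always forces $d_T(p,p_n)\to0$. The issue is whether a deformation that almost preserves the lengths of all simple closed geodesics must be almost conformal.

The issue depends only on the quasiconformal class of the surface. A quasiconformal map $f:X\to Y$ induces the bijection
\begin{equation}\label{eq:basechange}
f^*:T(Y)\to T(X),\qquad [R,g]\mapsto[R,g\circ f],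
\end{equation}
which sends $[Y,\mathrm{id}]$ to $[Y,f]$. It is an isometry for $d_T$ because $(g_2\circ f)\circ(g_1\circ f)^{-1}=g_2\circ g_1^{-1}$, and for $d_L$ because $f$ preserves punctures and hence maps $\mathcal S(X)$ bijectively onto $\mathcal S(Y)$.

\subsection{The question and the results}
For $\delta\in(0,1)$ and $i\in\mathbb N$ put
\[
\omega(\delta;i)=\inf\{k\in\mathbb N: q_{i+k}\ge\delta\}\quad(\inf\emptyset=\infty),\qquad N(\omega;\delta)=\sup_{i\in\mathbb N}\omega(\delta;i).
\]
The number $\omega(\delta;i)$ is the waiting time, after step $i$, for a ratio of size at least $\delta$: we have $\omega(\delta;i)>r$ exactly when $q_{i+1},\dots,q_{i+r}<\delta$. Consider the two conditions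
\begin{itemize}
\item[(H1)] $\sup_n q_n=1$;
\item[(H2)] $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$.
\end{itemize}
Condition (H1) says that some holes are huge compared with the intervals next to them. Condition (H2) says that for every $\delta$ there are arbitrarily long runs of steps at which all ratios are below $\delta$. A constant sequence $q_n=q$ satisfies neither condition, since $N(\omega;q)=1$. A sequence with $q_n\to0$ satisfies (H2), and so does the sequence with $q_n=1/3$ for $n$ a perfect square and $q_n=1/(n+1)$ otherwise. The following characterization is known; we use it without proof, and only in Theorem~\ref{thm:B}(ii).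

\begin{theorem}\label{thm:known}
The surface $X_{E(\omega)}$ is not quasiconformally equivalent to $X_{\mathcal C}$ if and only if \textup{(H1)} or \textup{(H2)} holds.
\end{theorem}

The surface $X_{\mathcal C}$ is a union of pairs of pants with boundary lengths bounded above and below, and a theorem of Shiga \cite{Shiga} then shows that $d_T$ and $d_L$ define the same topology on $T(X_{\mathcal C})$; see Section~\ref{sec:B}. By \eqref{eq:basechange} the same holds for every $X_{E(\omega)}$ in the quasiconformal class of $X_{\mathcal C}$. This leaves the sequences described in Theorem~\ref{thm:known}. The question, which comes from Kinjo's paper \cite{Kinjo}, is this: \emph{if \textup{(H1)} or \textup{(H2)} holds, do $d_T$ and $d_L$ define different topologies on $T(X_{E(\omega)})$?} The answer is yes.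

\begin{theorem}\label{thm:A}
Assume \textup{(H1)} or \textup{(H2)}, and put $X=X_{E(\omega)}$. Then there are points $p_n\in T(X)$ with
\[
d_L([X,\mathrm{id}],p_n)\to0,\qquad d_T([X,\mathrm{id}],p_n)\to\infty .
\]
In particular, $d_L$ and $d_T$ define different topologies on $T(X)$.
\end{theorem}

\begin{theorem}\label{thm:B}
\textup{(i)} Under the hypothesis of Theorem~\ref{thm:A}, such a sequence exists at every point $p\in T(X)$, with $p$ in place of $[X,\mathrm{id}]$.

\textup{(ii)} For arbitrary $\omega$, the metrics $d_T$ and $d_L$ define the same topology on $T(X_{E(\omega)})$ if and only if $X_{E(\omega)}$ is quasiconformally equivalent to $X_{\mathcal C}$.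
\end{theorem}

\subsection{The method}
Cut $X$ along a simple closed geodesic $\alpha$, rotate one side by a distance $t$, and glue back. A geodesic $\beta$ changes its length by at most $t$ for each crossing with $\alpha$, while every quasiconformal map in the homotopy class of the twist has dilatation at least $t/\pi$, whatever $X$ and $\alpha$ are (Section~\ref{sec:twist}). Suppose that every crossing with $\alpha$ costs $\beta$ a length $L$ much larger than $t$. Then the twist changes all lengths by a factor close to $1$, although it is far from conformal. So we look for curves $\alpha_n$ whose crossing costs $L_n$ tend to infinity.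

Under (H1) such curves are easy to find: a huge hole produces a short geodesic, and a short geodesic has a wide collar (Section~\ref{sec:H1}). If (H1) fails, the lengths of all simple closed geodesics of $X$ are bounded below (Remark~\ref{rem:systole}), so this mechanism is not available, and the answer under (H2) is less easy to guess. The cost now comes from another source. During a long run of small ratios the set $E(\omega)$ resembles a union of slits pierced by tiny holes. A geodesic that crosses $\alpha_n$ essentially has to pass through a hole on each side of $\alpha_n$, and passing through a tiny hole is expensive (Section~\ref{sec:H2}). The proof of Theorem~\ref{thm:A} uses only the standard facts collected in Section~\ref{sec:background}.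

\section{Geodesics, collars and intersection numbers}\label{sec:background}

\subsection{Standard facts}
Throughout, $X$ is a hyperbolic Riemann surface. For a hyperbolic domain $D\subset\hat{\mathbb C}$ we write $\rho_D(z)|dz|$ for its hyperbolic metric.

\begin{itemize}
\item[(F1)] \emph{Geodesics.} Each $\alpha\in\mathcal S(X)$ is freely homotopic to a unique closed geodesic $[\alpha]$. It is simple, and it is the shortest curve in its class.
\item[(F2)] \emph{Schwarz lemma.} If $D\subset D'$, then $\rho_D\ge\rho_{D'}$ on $D$. If $\Phi$ is conformal, then $\rho_D(z)=\rho_{\Phi(D)}(\Phi(z))|\Phi'(z)|$.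
\item[(F3)] \emph{Round annuli.} In $A=\{r_1<|z-z_0|<r_2\}$ the circle of radius $\sqrt{r_1r_2}$ has length $2\pi^2/\log(r_2/r_1)$. Hence, if $A\subset X\subset\hat{\mathbb C}$ and a core curve $\alpha$ of $A$ lies in $\mathcal S(X)$, then $\ell_X([\alpha])\le2\pi^2/\log(r_2/r_1)$ by (F1) and (F2).
\item[(F4)] \emph{Collar lemma.} Let $\alpha$ be a simple closed geodesic of length $\ell$ and let $w(\alpha)=\operatorname{arcsinh}(1/\sinh(\ell/2))$. The set of points at distance less than $w(\alpha)$ from $\alpha$, the \emph{collar} of $\alpha$, is an embedded annulus; equivalently, the $w(\alpha)$-neighborhoods of distinct lifts of $\alpha$ to $\mathbb H$ are disjoint. If $\alpha$ is oriented, the collar has \emph{Fermi coordinates} $(u,v)$, where $u\in\mathbb R/\ell\mathbb Z$ is arclength along $\alpha$, $v$ is the signed distance to $\alpha$, positive on the left, and the metric is $\cosh^2\!v\,du^2+dv^2$. Disjoint simple closed geodesics have disjoint collars.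
\item[(F5)] \emph{Extremal distance.} For disjoint closed arcs $\sigma_1,\sigma_2\subset\hat{\mathbb R}$ let
\[
\lambda(\sigma_1,\sigma_2)=\sup_\rho\frac{\bigl(\inf_\gamma\int_\gamma\rho\,|dz|\bigr)^2}{\iint_{\mathbb H}\rho^2\,dx\,dy},
\]
where $\gamma$ runs over the curves in $\mathbb H$ joining $\sigma_1$ to $\sigma_2$ and $\rho\ge0$ over the Borel functions of finite positive area. A $K$-quasiconformal self-map of $\mathbb H$ extends to a homeomorphism of $\mathbb H\cup\hat{\mathbb R}$ and changes $\lambda$ by a factor of at most $K$. If $\sigma_3,\sigma_4$ are the closures of the two components of $\hat{\mathbb R}\setminus(\sigma_1\cup\sigma_2)$, then $\lambda(\sigma_1,\sigma_2)\lambda(\sigma_3,\sigma_4)=1$.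
\end{itemize}

\subsection{Intersection numbers}
For $\alpha,\beta\in\mathcal S(X)$ let $i(\alpha,\beta)$ be the number of intersection points of $[\alpha]$ and $[\beta]$ if $[\alpha]\ne[\beta]$, and let $i(\alpha,\beta)=0$ if $[\alpha]=[\beta]$. We will bound this number from above by drawing convenient representatives, and we will transport it by homeomorphisms. Both steps rest on the following lemma.

\begin{lemma}\label{lem:int}
If the closed curves $\alpha',\beta':\mathbb R/\mathbb Z\to X$ are freely homotopic to $\alpha$ and $\beta$, then there are at least $i(\alpha,\beta)$ parameter pairs $(u,v)$ with $\alpha'(u)=\beta'(v)$. Hence $i(\alpha,\beta)$ is the minimum of this number over the two homotopy classes, and $i(f(\alpha),f(\beta))=i(\alpha,\beta)$ for every quasiconformal map $f:X\to Y$.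
\end{lemma}

\begin{proof}
We may assume $[\alpha]\ne[\beta]$. Let $X=\mathbb H/\Gamma$. Call a pair $(A,B)$ of lifts of $[\alpha]$ and $[\beta]$ \emph{linked} if the endpoints of $A$ separate those of $B$ on $\hat{\mathbb R}$; for distinct geodesics this means that $A$ and $B$ cross. Since $[\alpha]$ and $[\beta]$ are simple, a point of $\mathbb H$ lies on at most one lift of each. So linked pairs correspond to the points of $\mathbb H$ over $[\alpha]\cap[\beta]$, and there are exactly $i(\alpha,\beta)$ orbits of linked pairs under $\Gamma$.

Lifting a free homotopy from $[\alpha]$ to $\alpha'$ gives a $\Gamma$-equivariant bijection $A\mapsto A'$ from the lifts of $[\alpha]$ to the lifts $\mathbb R\to\mathbb H$ of $\alpha'$, taken up to integer shifts of the parameter. The tracks of the homotopy have bounded diameter, so $A'$ has the same endpoints as $A$. The same holds for $B\mapsto B'$. A parameter pair $(u,v)$ with $\alpha'(u)=\beta'(v)=x$ determines an orbit of pairs $(A',B')$: choose a point over $x$ and take the lifts that pass through it at parameters over $u$ and $v$. If $(A,B)$ is linked, then $A'$ and $B'$ join linked pairs of boundary points and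 therefore intersect, so the orbit of $(A',B')$ arises from some parameter pair. Thus there are at least as many parameter pairs as orbits of linked pairs.

The bound is attained by the geodesics themselves if $[\alpha]\neq[\beta]$, and by $[\alpha]$ and a parallel curve in its collar if $[\alpha]=[\beta]$. The minimum over homotopy classes is preserved by homeomorphisms.
\end{proof}

\begin{lemma}\label{lem:collarcross}
Let $\alpha$ be a simple closed geodesic. Then $\ell_X([\beta])\ge2w(\alpha)\,i(\alpha,\beta)$ for all $\beta\in\mathcal S(X)$.
\end{lemma}

\begin{proof}
Let lifts $A$ of $\alpha$ and $B$ of $[\beta]$ cross at $z$. Along $B$ the distance to $A$ increases from $0$ to $\infty$ on each side of $z$. So $B$ meets the $w(\alpha)$-neighborhood of $A$ in a bounded segment of length at least $2w(\alpha)$, and by (F4) this segment meets no other lift of $\alpha$. Therefore each crossing of $[\beta]$ with $\alpha$ lies in a component of the intersection of $[\beta]$ with the collar that is an arc of length at least $2w(\alpha)$ and contains no other crossing. These arcs are disjoint.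
\end{proof}

On the complement of a Cantor set, a curve can be recognized by the way it divides the set.

\begin{lemma}\label{lem:partition}
Let $E=E(\omega)$ and $X=\hat{\mathbb C}\setminus E$.

\textup{(a)} A Jordan curve $\alpha\subset X$ with points of $E$ on both sides belongs to $\mathcal S(X)$, and every Jordan curve freely homotopic to $\alpha$ in $X$ divides $E$ into the same two parts.

\textup{(b)} Let $\alpha,\beta\in\mathcal S(X)$ divide $E$ into $E_1,E_2$ and $E_1',E_2'$. If the four sets $E_j\cap E_k'$ are nonempty, then $i(\alpha,\beta)\ge1$.
\end{lemma}

\begin{proof}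
(a) Let $a\neq b$ be points of $E$. Move them to $0$ and $\infty$ by a M\"obius map. A Jordan curve in $X$ has winding number $\pm1$ about $0$ if it separates $a$ from $b$, and $0$ otherwise, and the winding number is invariant under homotopies in $X$. So $\alpha$ is non-trivial, and homotopic Jordan curves separate the same pairs of points. As $X$ has no punctures, $\alpha\in\mathcal S(X)$.

(b) By (a) we may take $\alpha,\beta$ to be geodesics. Two disjoint Jordan curves divide the sphere into three regions and two equal ones into two regions, so in both cases one of the four sets is empty.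
\end{proof}

\section{Twists}\label{sec:twist}

\subsection{Construction}
Let $\alpha$ be an oriented simple closed geodesic in $X$ and let $t>0$. Fix $0<w<w(\alpha)$ and let $A^+=\{0<v<w\}$ be the left half-collar in Fermi coordinates. Cutting $X$ along $\alpha$ creates a left and a right copy of $\alpha$, each parametrized by $u$. Glue the point $u$ of the right copy to the point $u+t$ of the left copy. The result is a surface $X_t$ with a metric of curvature $-1$, a closed geodesic $\alpha_t\subset X_t$, and an isometry $\iota:X\setminus\alpha\to X_t\setminus\alpha_t$. We parametrize $\alpha_t$ as the left copy.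

The isometry $\iota$ jumps by $t$ across $\alpha$; a shear in $A^+$ removes the jump. Let $\chi(v)=1-v/w$ and define $f^\theta:X\setminus\alpha\to X_t\setminus\alpha_t$ for $0\le\theta\le1$ by
\[
f^\theta(u,v)=\iota(u+\theta t\chi(v),v)\ \text{ on }A^+,\qquad f^\theta=\iota\ \text{ elsewhere}.
\]
When a point approaches the point $u$ of $\alpha$ from the left, its image under $f^\theta$ tends to the point $u+\theta t$ of $\alpha_t$; when it approaches from the right, the image tends to the point $u+t$. So $f^1$ extends to a homeomorphism $f_t:X\to X_t$ with $f_t(\alpha)=\alpha_t$. The shear $(u,v)\mapsto(u+t\chi(v),v)$ is affine, and on $A^+$ the metric differs from $du^2+dv^2$ by a bounded factor. Hence $f_t$ is bilipschitz and quasiconformal. In particular $X_t$ is complete, so the glued metric is the hyperbolic metric of the Riemann surface $X_t$, and $[X_t,f_t]\in T(X)$.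

\begin{proposition}\label{prop:twist}
For all $X$, $\alpha$, $t$ as above,
\begin{itemize}
\item[\textup{(a)}] $|\ell_{X_t}([f_t(\beta)])-\ell_X([\beta])|\le t\,i(\alpha,\beta)$ for all $\beta\in\mathcal S(X)$;
\item[\textup{(b)}] $d_T([X,\mathrm{id}],[X_t,f_t])\ge\log(t/\pi)$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of \textup{(a)}]
If $[\beta]=\alpha$, the two lengths are equal. Otherwise let $\beta$ be a geodesic and cut it at its $i(\alpha,\beta)$ crossings with $\alpha$. Apply $f^\theta$ to the pieces. At a crossing with parameter $u$ the two image pieces end at the points $u+\theta t$ and $u+t$ of $\alpha_t$; join these by the path $\{u+y:\theta t\le y\le t\}$ along $\alpha_t$, of length $(1-\theta)t$. The resulting closed curves form a homotopy from $f_t(\beta)$, at $\theta=1$, to a curve of length $\ell_X(\beta)+t\,i(\alpha,\beta)$, at $\theta=0$. By (F1), $\ell_{X_t}([f_t(\beta)])\le\ell_X(\beta)+t\,i(\alpha,\beta)$.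

Conversely, $X$ arises from $X_t$ by cutting along $\alpha_t$ and regluing with shift $-t$, and $f_t^{-1}$ is given by the same formulas with $\iota^{-1}$ and $-t$ in place of $\iota$ and $t$. The geodesic $[f_t(\beta)]$ crosses $\alpha_t$ exactly $i(\alpha,\beta)$ times by Lemma~\ref{lem:int}. The same argument gives the reverse inequality.
\end{proof}

\subsection{The boundary map of a twist}
The difficulty in (b) is that the infimum runs over all maps in a homotopy class. All of them, however, lift to $\mathbb H$ with the same boundary values $h$, so it suffices to find four boundary points whose extremal distance $h$ distorts.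

\begin{example}\label{ex:annulus}
Let $\Gamma$ be generated by $z\mapsto e^{\ell}z$, so that $X$ is an annulus whose core geodesic $\alpha$ has the single lift $i\mathbb R_+$, oriented upward. Its left side is $\{\operatorname{Re}z<0\}$. Let $\tilde f$ be the lift of $f_t$ that is the identity on the right side, in suitable coordinates on the universal cover of $X_t$. On the left side $\iota$ lifts to an isometry $M$, and $\tilde f(u,v)=M(u+t\chi(v),v)$ near $i\mathbb R_+$. Continuity on $i\mathbb R_+$ gives $M(e^tz)=z$, that is, $M(z)=e^{-t}z$. So $h(\xi)=\xi$ for $\xi>0$ and $h(\xi)=e^{-t}\xi$ for $\xi<0$, and $h(1)/|h(-1)|=e^t$. Here $\Lambda(\Gamma)=\{0,\infty\}$, and the identity of $\mathbb H$ descends to a conformal map $X\to X_t$ freely homotopic to $f_t$. So (b) would fail if homotopies were allowed to move the ideal boundary.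
\end{example}

In general $\alpha$ has many lifts, and each contributes a translation to $h$. The point of the proof is that, seen from a fixed region, all these translations push boundary points in the same direction, so they can only increase the ratio $h(1)/|h(-1)|$.

\begin{proof}[Proof of Proposition~\ref{prop:twist}\textup{(b)}]
Let $\Pi:\mathbb H\to X=\mathbb H/\Gamma$ and $\Pi_t:\mathbb H\to X_t$ be universal coverings. The set $\Pi^{-1}(\alpha)$ is a locally finite union of disjoint geodesics, the \emph{leaves}. The components of its complement are convex; we call them \emph{regions}, and put $\partial_\infty G=\overline G\cap\hat{\mathbb R}$ for a region $G$. Let $\tilde f$ be a lift of $f_t$ and $h$ its boundary homeomorphism.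

\emph{Step 1: on each region $h$ is a M\"obius map.} Let $G$ be a region. The maps $f^\theta\circ\Pi|_G$ form a homotopy from $\iota\circ\Pi|_G$ to $f_t\circ\Pi|_G$ whose tracks have length $t\chi(v)\cosh v\le t\cosh w$ over $A^+$ and $0$ elsewhere. Lift it so that it ends at $\tilde f|_G$. It then starts at a lift of the orientation-preserving local isometry $\iota\circ\Pi|_G$, which is the restriction of some $M_G\in PSL_2(\mathbb R)$. On $G$ the maps $\tilde f$ and $M_G$ are at hyperbolic distance at most $t\cosh w$, so
\begin{equation}\label{eq:hMG}
h=M_G\quad\text{on }\partial_\infty G.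
\end{equation}
On the part of $G$ that does not lie over $A^+$ we have $\tilde f=M_G$. On a component of $\Pi^{-1}(A^+)$ in $G$, with lifted Fermi coordinates $(u,v)\in\mathbb R\times(0,w)$, the maps $(u,v)\mapsto M_G(u+\theta t\chi(v),v)$ lift the homotopy and start at $M_G$; by uniqueness of lifts $\tilde f(u,v)=M_G(u+t\chi(v),v)$.

\emph{Step 2: adjacent regions.} Let $\lambda$ be a leaf, oriented as a lift of $\alpha$, with the region $G$ on its right and $G'$ on its left, and let $T_{\lambda,y}$ be the translation by $y$ along $\lambda$. The right half-collar of $\alpha$ is disjoint from $A^+$, so $\tilde f=M_G$ near $\lambda$ on the right. On the left, $\tilde f(u,v)\to M_{G'}(u+t,0)$ as $v\to0$. Thus $M_G=M_{G'}\circ T_{\lambda,t}$ on $\lambda$, hence everywhere, and equivalently $M_{G'}=M_G\circ T_{\lambda,-t}$. Since $G'$ lies to the left of $\lambda$ and $G$ lies to the left of the reversed leaf, both identities are instances of one rule, in which the orientation of $\alpha$ has disappeared: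
\begin{equation}\label{eq:rule}
\begin{array}{l}
\text{if a leaf $\lambda$ separates adjacent regions $G_1,G_2$, then $M_{G_2}=M_{G_1}\circ T$, where $T$ is}\\
\text{the translation by $t$ along $\lambda$ in the direction that has $G_1$ on its left.}
\end{array}
\end{equation}
Let $W\subset\hat{\mathbb R}$ be the closed arc bounded by the endpoints of $\lambda$ on the side of $G_2$, linearly ordered by the positive direction of $\hat{\mathbb R}$. Then $T$ is an increasing self-map of $W$ with $T\xi\ge\xi$. Indeed, if $\lambda=i\mathbb R_+$ and $G_1\subset\{\operatorname{Re}z>0\}$, then $T(z)=e^{-t}z$ and $W=[-\infty,0]$; the general case follows by conjugation in $PSL_2(\mathbb R)$, which preserves the positive direction.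

\emph{Step 3: the set $S=\bigcup_G\partial_\infty G$ is dense in $\hat{\mathbb R}$.} Endpoints of leaves lie in $S$. Let $\xi\in\hat{\mathbb R}$ and take a geodesic ray tending to $\xi$. If the ray lies in a leaf, or crosses only finitely many leaves and so ends in a region, then $\xi\in S$. Otherwise it crosses infinitely many leaves. By local finiteness these leave every compact set. So their Euclidean diameters in the disk model tend to $0$, their crossing points with the ray tend to $\xi$, and hence their endpoints tend to $\xi$.

\emph{Step 4: monotonicity.} Change $\Pi$ by a M\"obius map so that $\lambda=i\mathbb R_+$ is a leaf, and let $G$ be the region adjacent to $\lambda$ in $\{\operatorname{Re}z>0\}$. Change $\Pi_t$ so that $M_G=\mathrm{id}$. Then $h(0)=0$ and $h(\infty)=\infty$ by \eqref{eq:hMG}. Let $\xi\in\partial_\infty G'$ with $\xi\neq0,\infty$. A geodesic segment from a point of $G$ to a point of $G'$ crosses finitely many leaves $\lambda_1,\dots,\lambda_m$ and passes through regions $G=G_0,G_1,\dots,G_m=G'$. Let $T_k$ and $W_k$ be the translation and the arc of Step~2 for the pair $(G_{k-1},G_k)$. The half-planes beyond the leaves $\lambda_k$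 are nested, because the half-plane before $\lambda_k$ is connected, misses $\lambda_{k+1}$ and contains the starting point. So $W_1\supset\dots\supset W_m\ni\xi$. By \eqref{eq:hMG} and \eqref{eq:rule}, $h(\xi)=T_1T_2\cdots T_m\xi$. For $m\ge1$, Step~2 gives, in the order of $W_1$,
\[
\xi\le T_m\xi\le T_{m-1}T_m\xi\le\dots\le T_2\cdots T_m\xi ,
\]
since $T_{k+1}\cdots T_m\xi\in W_{k+1}\subset W_k$. Applying the increasing map $T_1$, we obtain $h(\xi)\ge T_1\xi\ge\xi$ in $W_1$.

If $\lambda_1\ne\lambda$, the half-plane beyond $\lambda_1$ lies in $\{\operatorname{Re}z>0\}$ and $W_1\subset[0,\infty]$. So for $\xi<0$ we have $m\ge1$, $\lambda_1=\lambda$, $T_1(z)=e^{-t}z$, and $h(\xi)\ge e^{-t}\xi$. For $\xi>0$, either $m=0$ and $h(\xi)=\xi$, or $W_1\subset[0,\infty]$ and $h(\xi)\ge\xi$. By Step~3 and the continuity of $h$ these inequalities hold for all real $\xi\ne0$. As $h$ is increasing and fixes $0$ and $\infty$,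
\begin{equation}\label{eq:ratio}
h(1)\ge1,\qquad -e^{-t}\le h(-1)<0,\qquad\text{so}\qquad h(1)/|h(-1)|\ge e^t.
\end{equation}

\emph{Step 5: all competitors have boundary values $h$.} Let $g:X\to X_t$ be $K$-quasiconformal and such that $\varphi=f_t^{-1}\circ g$ is homotopic to the identity by a homotopy that fixes the ideal boundary. Lift the homotopy to $\mathbb H\cup\Omega$, starting at the identity. It ends at a lift $\tilde\varphi$ that fixes $\Omega$ pointwise and, by uniqueness of lifts, commutes with $\Gamma$. If $\gamma\in\Gamma$ is hyperbolic with attracting fixed point $\xi$, let $k\to\infty$ in $\tilde\varphi(\gamma^kz)=\gamma^k\tilde\varphi(z)$ to get $\tilde\varphi(\xi)=\xi$. Such points are dense in $\Lambda(\Gamma)$. So $\tilde\varphi$ is the identity on $\hat{\mathbb R}$, and $\tilde g=\tilde f\circ\tilde\varphi$ is a $K$-quasiconformal lift of $g$ with boundary values $h$.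

\emph{Step 6: extremal distance.} The map $z\mapsto(1+z)/(1-z)$ preserves $\mathbb H$ and permutes $-1\to0\to1\to\infty\to-1$. It carries the pair of arcs $[-1,0],[1,\infty]$ to the complementary pair, so $\lambda([-1,0],[1,\infty])=1$ by (F5). For $0<a<b$, the density $\rho=1/|z|$ on $\{z\in\mathbb H:a<|z|<b\}$, zero elsewhere, has area $\pi\log(b/a)$ and gives every curve from $[-a,0]$ to $[b,\infty]$ length at least $\log(b/a)$. Hence $\lambda([-a,0],[b,\infty])\ge\frac1\pi\log\frac ba$. The map $\tilde g$ sends $[-1,0],[1,\infty]$ to $[h(-1),0],[h(1),\infty]$, so (F5) and \eqref{eq:ratio} give $t/\pi\le K$.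
\end{proof}

\subsection{A criterion}

\begin{proposition}\label{prop:criterion}
Suppose that there are curves $\alpha_n\in\mathcal S(X)$ and numbers $L_n\to\infty$ with
\begin{equation}\label{eq:cost}
\ell_X([\beta])\ge L_n\,i(\alpha_n,\beta)\qquad\text{for all }\beta\in\mathcal S(X).
\end{equation}
Then there are $p_n\in T(X)$ with $d_L([X,\mathrm{id}],p_n)\to0$ and $d_T([X,\mathrm{id}],p_n)\to\infty$.
\end{proposition}

\begin{proof}
Discard finitely many $n$ so that $L_n>1$, and let $p_n$ be the twist along $[\alpha_n]$ by $t_n=\sqrt{L_n}$. By Proposition~\ref{prop:twist}(a) and \eqref{eq:cost}, the length of $\beta$ changes by at most $t_n\,i(\alpha_n,\beta)\le\varepsilon_n\ell_X([\beta])$, where $\varepsilon_n=L_n^{-1/2}$. So the ratio of the new length to the old one lies in $[1-\varepsilon_n,1+\varepsilon_n]$. Since $1+\varepsilon_n\le1/(1-\varepsilon_n)$, we get $d_L([X,\mathrm{id}],p_n)\le-\log(1-\varepsilon_n)\to0$. By Proposition~\ref{prop:twist}(b), $d_T([X,\mathrm{id}],p_n)\ge\log(\sqrt{L_n}/\pi)\to\infty$.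
\end{proof}

\section{The curves $\alpha_n$ and the case of large holes}\label{sec:H1}

From now on $E=E(\omega)$ and $X=\hat{\mathbb C}\setminus E$. For $n\ge1$ let $J_n=[0,s_n]$ be the leftmost interval of level $n$. The hole to its right is $(s_n,s_n+\eta_n)$, so $E\setminus J_n\subset[s_n+\eta_n,1]$. In both cases we twist along the circles
\[
\alpha_n=\{z:|z-s_n/2|=(s_n+\eta_n)/2\}.
\]
The circle $\alpha_n$ meets $\mathbb R$ at $-\eta_n/2$ and $s_n+\eta_n/2$. It lies in $X$ and separates $E\cap J_n$ from $E\setminus J_n$, so $\alpha_n\in\mathcal S(X)$ by Lemma~\ref{lem:partition}(a). It is a core curve of the annulus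
\[
A_n=\{z:s_n/2<|z-s_n/2|<s_n/2+\eta_n\},
\]
which meets $\mathbb R$ in $(-\eta_n,0)\cup(s_n,s_n+\eta_n)$ and therefore lies in $X$. By (F3) and \eqref{eq:sn},
\begin{equation}\label{eq:alphalength}
\ell_X([\alpha_n])\le\frac{2\pi^2}{\log(1+2\eta_n/s_n)},\qquad\frac{\eta_n}{s_n}=\frac{2q_n}{1-q_n}.
\end{equation}

\begin{proposition}\label{prop:H1}
If \textup{(H1)} holds, then a subsequence of the curves $\alpha_n$ satisfies \eqref{eq:cost} with constants tending to infinity.
\end{proposition}

\begin{proof}
All $q_n$ are smaller than $1$, so $q_n\to1$ along a subsequence. Along it $\ell_X([\alpha_n])\to0$ by \eqref{eq:alphalength}, hence $w([\alpha_n])\to\infty$. Lemma~\ref{lem:collarcross} gives \eqref{eq:cost} with $L_n=2w([\alpha_n])$.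
\end{proof}

\section{The case of long runs of small holes}\label{sec:H2}

In this section $q^*=\sup q_n<1$. Hypothesis (H2) enters only at the end, in Lemma~\ref{lem:levels}.

\subsection{The hyperbolic density near $E$}
To see that small holes are expensive we need a lower bound for the metric of $X$. When $q^*<1$, the set $E$ contains, near each of its points and at every scale, three points whose mutual distances are comparable to the scale. We compare $X$ with the sphere punctured at these three points.

\begin{lemma}\label{lem:density}
There is a constant $c_0>0$, depending only on $q^*$, such that $\rho_X(z)\ge c_0/|z-a|$ whenever $a\in E$, $z\in\mathbb C\setminus E$ and $|z-a|\le1$.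
\end{lemma}

\begin{proof}
Put $\kappa=(1-q^*)/2$, so that $\kappa s_{k-1}\le s_k\le s_{k-1}/2$, and let $\tau=|z-a|\in(0,1]$. Let $k\ge0$ be minimal with $s_k\le\tau$. Then $\kappa\tau\le s_k\le\tau$: if $k\ge1$, then $s_k\ge\kappa s_{k-1}>\kappa\tau$, and if $k=0$, then $\tau=1=s_0$. Let $[e,c]$ be the interval of level $k$ that contains $a$. The reflection $z\mapsto1-z$ preserves $E$ and exchanges left and right children, so we may assume that $a$ lies in the left child $[e,e+s_{k+1}]$. Let $b$ be an endpoint of this child with $|b-a|\ge s_{k+1}/2$. Then $b,c\in E$, $|b-a|\ge\kappa s_k/2$, and $|c-a|,|c-b|\ge s_k-s_{k+1}\ge s_k/2$. So the three mutual distances of $a,b,c$ lie in $[\kappa^2\tau/2,\tau]$.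

Put $\zeta=(z-a)/\tau$, $B=(b-a)/\tau$, $C=(c-a)/\tau$. Since $X\subset\hat{\mathbb C}\setminus\{a,b,c\}$, (F2) gives
\[
\rho_X(z)\ge\frac1\tau F(\zeta,B,C),\qquad F(\zeta,B,C)=\rho_{\hat{\mathbb C}\setminus\{0,B,C\}}(\zeta),
\]
and $(\zeta,B,C)$ lies in the compact set
\[
Q=\{(\zeta,B,C)\in\mathbb C\times\mathbb R^2:\ |\zeta|=1,\ |B|,|C|,|B-C|\in[\kappa^2/2,1]\},
\]
which depends only on $\kappa$. We set $F=\infty$ where $\zeta\in\{B,C\}$ and show that $\inf_QF>0$. Because $\zeta$ may come close to $B$ or to $C$, but not to both, we split $Q=Q_1\cup Q_2$, where $Q_1$ is defined by $|\zeta-C|\ge|B-C|/2$ and $Q_2$ by $|\zeta-B|\ge|B-C|/2$; the triangle inequality shows that these cover $Q$. Let $\rho_{0,1}$ be the density of $\mathbb C\setminus\{0,1\}$. It tends to $\infty$ at the puncture $1$, so with $\rho_{0,1}(1)=\infty$ it is a continuous map $\mathbb C\setminus\{0\}\to(0,\infty]$. The M\"obius map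
\[
\Phi(\zeta)=\frac{\zeta(B-C)}{B(\zeta-C)},\qquad \Phi'(\zeta)=-\frac{C(B-C)}{B(\zeta-C)^2},
\]
sends $0,B,C$ to $0,1,\infty$, so $F=\rho_{0,1}(\Phi(\zeta))|\Phi'(\zeta)|$. On $Q_1$ we have $|\zeta-C|\ge\kappa^2/4$, and both $\Phi(\zeta)$ and $\Phi'(\zeta)$ are finite, nonzero and continuous in $(\zeta,B,C)$. Thus $F:Q_1\to(0,\infty]$ is continuous on a compact set and has a positive minimum. The definitions of $F$ and $Q$ are symmetric in $B$ and $C$, and the symmetry exchanges $Q_1$ and $Q_2$. Take $c_0=\min_QF$.
\end{proof}

\begin{corollary}\label{cor:escape}
Let $a\in E$ and $0<D\le1$. Every path $\sigma$ in $X$ from a point $x\in\mathbb C$ to a point $y$ with $|y-a|\ge D$ or $y=\infty$ satisfies $\ell_X(\sigma)\ge c_0\log(D/|x-a|)$.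
\end{corollary}

\begin{proof}
If $|x-a|\ge D$, the right side is not positive. Otherwise follow $\sigma$ until it first reaches the circle $|z-a|=D$. On this part $0<|z-a|\le1$, and its length is at least $c_0\int|dz|/|z-a|\ge c_0\log(D/|x-a|)$, because $|z-a|$ goes from $|x-a|$ to $D$.
\end{proof}

\begin{remark}\label{rem:systole}
If $q^*<1$, every simple closed geodesic $\beta$ has length at least $c_0\min\{2\pi,\log(1/q^*)\}$. Indeed, $\beta$ divides $E$ into nonempty closed sets $E_1,E_2$. Take $e_1\in E_1$, $e_2\in E_2$, say $e_1<e_2$, and let $a_1=\max(E_1\cap[e_1,e_2])$, $a_2=\min(E_2\cap[a_1,e_2])$. Then $(a_1,a_2)$ is a hole of length at most $q^*$ whose endpoints are separated by $\beta$, so $\beta$ meets it at a point $x$. Let $a$ be an endpoint that is not on the same side of $\beta$ as $\infty$. If $\beta\subset\{|z-a|\le1\}$, then $\beta$ winds once around $a$ and has length at least $2\pi c_0$ by Lemma~\ref{lem:density}. Otherwise Corollary~\ref{cor:escape} with $D=1$ gives the bound $c_0\log(1/q^*)$.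
\end{remark}

\begin{remark}\label{rem:densityfails}
Lemma~\ref{lem:density} fails if $q^*=1$. On the circle of (F3) in the annulus $A_n$ we have $|z|\le2|z-s_n/2|$, $|z|\le1$, and $\rho_X(z)\le\rho_{A_n}(z)=\pi/(|z-s_n/2|\log(1+2\eta_n/s_n))$. So $\rho_X(z)\,|z-0|\le2\pi/\log(1+2\eta_n/s_n)$, which tends to $0$ when $q_n\to1$.
\end{remark}

\subsection{A model case}\label{subsec:model}
Let $q_1=1/3$ and $q_j=\delta\le1/3$ for $j\ge2$. Then $q^*=1/3$, so $c_0$ does not depend on $\delta$. By Remark~\ref{rem:systole} and \eqref{eq:alphalength}, the length of $[\alpha_1]$ lies between $c_0\log3$ and $2\pi^2/\log3$, so Lemma~\ref{lem:collarcross} yields only a bounded constant. Let $H\subset[0,1/3]$ and $H'\subset[2/3,1]$ be the holes removed at step $2$; they have length $\delta/3$. Let $\beta$ be the circle through their midpoints with center $1/2$ (Figure~\ref{fig:model}). It meets $\alpha_1$ twice, so $i(\alpha_1,\beta)\le2$ by Lemma~\ref{lem:int}.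

By Lemma~\ref{lem:partition}(a) the geodesic $[\beta]$ separates the endpoints of $H$ and those of $H'$. So it passes through points $x\in H$ and $y\in H'$, which divide it into two arcs. The endpoint $a$ of $H$ nearest to $x$ satisfies $|x-a|\le\delta/6$ and $|y-a|\ge1/3$. By Corollary~\ref{cor:escape} each arc has length at least $c_0\log(2/\delta)$. Therefore
\[
\ell_X([\beta])\ge2c_0\log(2/\delta)\ge c_0\log(2/\delta)\,i(\alpha_1,\beta),
\]
and the cost per crossing tends to infinity as $\delta\to0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[gray] (-1.8,0)--(6.8,0);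
\foreach \x in {0,0.495,1.1,1.595,4,4.495,5.1,5.595} \draw[line width=2.2pt] (\x,0)--++(0.405,0);
\draw (1,0) circle (2);
\draw[dashed] (3,0) circle (2);
\fill (-1,0) circle (1.3pt);
\fill (3,0) circle (1.3pt);
\node[above left] at (-1,0) {$x_0$};
\node[above right] at (3,0) {$x_1$};
\node at (-0.75,1.65) {$\alpha_1$};
\node at (4.7,1.65) {$\beta$};
\node[below] at (-1.45,0) {$g_0$};
\node[below] at (6.45,0) {$g_0$};
\node[below] at (2.45,0) {$g_1$};
\node[below left] at (1,-0.05) {$H$};
\node[below right] at (5,-0.05) {$H'$};
\end{tikzpicture}
\caption{The intervals of level $3$ (thick) for $q_1=1/3$, $q_2=q_3=1/10$. The circle $\alpha_1$ separates the left third from the right third and meets the real line at points $x_0,x_1$ of the two large holes $g_0,g_1$. The dashed circle $\beta$ crosses $\alpha_1$ twice, and every curve homotopic to it passes through the small holes $H$ and $H'$.}\label{fig:model}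
\end{figure}

Three things remain to be done in general. Holes of all levels must be treated, although under (H2) the ratios are small only during a finite run of steps. An arbitrary geodesic may cross the circle $\alpha_n$ far more often than it crosses $[\alpha_n]$, so we have to show that the essential crossings are no more numerous than the expensive arcs. Finally, suitable levels $n$ must be found.

\subsection{Passing from an inner hole to an outer hole}
Fix $n\ge1$ and write $J=J_n$, $s=s_n$, $\eta=\eta_n$. The circle $\alpha_n$ passes through the two holes
\[
g_0=\hat{\mathbb R}\setminus[0,1],\qquad g_1=(s,s+\eta),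
\]
which we call \emph{gates}, at the points $x_0=-\eta/2$ and $x_1=s+\eta/2$. Every other hole is contained in $J$, and is then called \emph{inner}, or in $(s+\eta,1)$, and is then called \emph{outer}. A \emph{transition} is a path in $X$ from a point of an inner hole to a point of an outer hole.

An inner hole created during a run of small ratios is small compared with the interval next to it. An inner hole created after the run need not be, but it is small compared with the gate $g_1$ if the run was long enough. This dictates the following condition on $n$ and on the length $r\in\mathbb N$ of the run, for given $\delta\in(0,1)$ and $m\in\mathbb N$: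
\begin{equation}\label{eq:run}
q_j<\delta\ \text{ for }n<j\le n+r,\qquad r\ge\log_2(1/q_n)+m.
\end{equation}

\begin{lemma}\label{lem:transition}
If \eqref{eq:run} holds, then every transition has length at least
\[
L=c_0\log\min\{(1-\delta)/\delta,\ 2^m\}.
\]
\end{lemma}

\begin{proof}
Let $\sigma$ join a point $x$ of the inner hole $H=(a_1,a_2)$ to a point $y$ of an outer hole. Let $a$ be the endpoint of $H$ nearest to $x$, so $|x-a|\le|H|/2$, and let $D=(s-a_2)+\eta$. Then $D\le s+\eta\le1$, and $|y-a|\ge D$ because $a\le a_2$ and $y>s+\eta$. Corollary~\ref{cor:escape} gives $\ell_X(\sigma)\ge c_0\log(2D/|H|)$.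

Let $H$ be removed at step $j$. Then $j>n$ and $|H|=q_js_{j-1}$. The point $a_2$ is the left endpoint of an interval of level $j$ inside $J$, so $s-a_2\ge s_j=(1-q_j)s_{j-1}/2$. If $j\le n+r$, then
\[
\frac{2D}{|H|}\ge\frac{2s_j}{q_js_{j-1}}=\frac{1-q_j}{q_j}\ge\frac{1-\delta}{\delta}.
\]
If $j>n+r$, then $|H|\le s_{j-1}\le s_{n+r}\le2^{-r}s_n$ and $D\ge\eta=q_ns_{n-1}\ge2q_ns_n$, so
\[
\frac{2D}{|H|}\ge4q_n2^r\ge2^{m+2}.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:needr}
The run has to be long compared with $\log_2(1/q_n)$, not merely long. Suppose that $q_j=1/3$ for some $j>n$ with $s_{j-1}\ge\eta$. The two intervals of level $j$ adjacent to $g_1$ have length $s_j=s_{j-1}/3$ and are followed by holes of the same length. So the annulus $\{\eta/2+s_j<|z-x_1|<\eta/2+2s_j\}$ lies in $X$, and the ratio of its radii is at least $7/5$ because $\eta\le3s_j$. Its core curve $\beta$ has $\ell_X([\beta])\le2\pi^2/\log(7/5)$ by (F3) and $i(\alpha_n,\beta)\ge1$ by Lemma~\ref{lem:partition}(b). Then \eqref{eq:cost} cannot hold for $\alpha_n$ with a constant larger than $2\pi^2/\log(7/5)$.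
\end{remark}

\subsection{Counting crossings by transitions}
We encode a geodesic by the cyclic sequence of holes through which it passes. This sequence determines the homotopy class, and we may slide each passage through a gate to either side of $\alpha_n$. A good choice of sides leaves one crossing for each transition.

\begin{lemma}\label{lem:count}
Let $n\ge1$ and $L>0$, and suppose that every transition has length at least $L$. Then $\ell_X([\beta])\ge L\,i(\alpha_n,\beta)$ for all $\beta\in\mathcal S(X)$.
\end{lemma}

\begin{proof}
Let $\beta$ be a geodesic, and let $U^+,U^-\subset X$ be the upper and lower half-planes. The holes are the components of the fixed point set of the isometry $z\mapsto\bar z$ of $X$, so they are complete, properly embedded geodesics, and none is a closed curve. A geodesic tangent to a hole is contained in it. Hence the closed geodesic $\beta$ meets $\hat{\mathbb R}$ transversally, and by compactness in finitely many points. It meets $\hat{\mathbb R}$ at least once, because $U^\pm$ are simply connected. We call these points the \emph{passages} of $\beta$ and let $H_1,\dots,H_{2N}$ be the cyclic sequence of the holes that contain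 them; the arcs between consecutive passages lie alternately in $U^+$ and $U^-$. Delete the gates from the sequence, and let $\nu$ be the number of cyclically consecutive pairs in the remaining word that consist of an inner and an outer hole ($\nu=0$ if at most one of the two types occurs).

\emph{The bound $\ell_X(\beta)\ge\nu L$.} Each of the $\nu$ pairs determines the subarc of $\beta$ between the two passages. These subarcs are transitions, up to orientation, and they have disjoint interiors.

\emph{The bound $i(\alpha_n,\beta)\le\nu$.} Let $\psi$ be a M\"obius map of the closure of $U^+$ in $\hat{\mathbb C}$ onto a closed round disk. Use $\psi(z)$ and $\psi(\bar z)$ as coordinates on the closures of $U^+$ and $U^-$; they agree on $\hat{\mathbb R}$. A \emph{chord} is a Euclidean segment in one of these two models. A segment between two points of a closed disk has its interior points in the open disk, so a closed disk minus any subset of its boundary circle is convex. In particular $\overline{U^\pm}\setminus E$ is convex in its model. Replace each arc of $\beta$ between consecutive passages by the chord with the same endpoints; the straight-line homotopy stays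 in $X$. Then move the passages continuously within their holes and let the chords follow; this is again a homotopy in $X$. So $\beta$ is homotopic to every closed chord curve that passes through the same cyclic sequence of holes with the same alternation of half-planes. In the same way $\alpha_n$ is homotopic to the Jordan curve $\alpha'$ formed by the two chords from $x_0$ to $x_1$.

The points $x_0,x_1$ divide $\hat{\mathbb R}$ into the \emph{inner arc} $(x_0,x_1)$, which contains the inner holes, and the \emph{outer arc} $\hat{\mathbb R}\setminus[x_0,x_1]$, which contains the outer holes. Each gate meets both arcs. Label each passage ``inner'' or ``outer'': a passage through an inner or outer hole gets the type of the hole, and a passage through a gate gets the label of the last preceding passage, in the cyclic order, that is not through a gate. If all passages are through gates, label them all ``inner''. For example, the sequence (inner hole, $g_0$, outer hole, $g_1$) has $\nu=2$ and labels (inner, inner, outer, outer). A passage through a gate repeats the previous label. So the label changes only at a passage through an inner or outer hole whose type differs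 from that of its predecessor in the shortened word, and the number of cyclic label changes is exactly $\nu$.

Move each passage through a gate into the part of the gate that lies in the arc named by its label, and let $\beta'$ be the resulting chord curve. In either model the two open arcs lie on opposite sides of the line through the images of $x_0$ and $x_1$. So a chord with both ends in the same arc misses the chord from $x_0$ to $x_1$, and a chord with one end in each arc meets it in exactly one point, interior to both. No passage of $\beta'$ is $x_0$ or $x_1$. Hence $\beta'$ meets $\alpha'$ for exactly $\nu$ parameter pairs, and $i(\alpha_n,\beta)\le\nu$ by Lemma~\ref{lem:int}.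

The two bounds give $\ell_X(\beta)\ge\nu L\ge L\,i(\alpha_n,\beta)$.
\end{proof}

\subsection{Choosing the levels}
Condition \eqref{eq:run} looks circular: a long run must follow $n$, and the required length grows as $q_n$ shrinks. The way out is to start the run immediately after a ratio $q_n\ge\delta$.

\begin{lemma}\label{lem:levels}
If \textup{(H2)} holds, then for all $\delta\in(0,1)$ and $m\in\mathbb N$ there are $n,r\in\mathbb N$ that satisfy \eqref{eq:run}.
\end{lemma}

\begin{proof}
Let $\mathcal B=\{j:q_j\ge\delta\}$. If $\mathcal B$ is finite, take any $n$ larger than all its elements and any $r\ge\log_2(1/q_n)+m$. Let $\mathcal B$ be infinite, let $b_1=\min\mathcal B$, and choose an integer $r\ge\max\{b_1,\log_2(1/\delta)+m\}$. The numbers $\omega(\delta;i)$ are finite and unbounded, so there is $i$ with $\omega(\delta;i)>r$. If $i<b_1$, then $\omega(\delta;i)\le b_1-i\le r$, which is false; so $i\ge b_1$ and $n=\max\{b\in\mathcal B:b\le i\}$ is defined. We have $q_j<\delta$ for $n<j\le i$ by the choice of $n$, and for $i<j\le i+r$ because $\omega(\delta;i)>r$. As $n+r\le i+r$, the first condition in \eqref{eq:run} holds. The second holds because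 $q_n\ge\delta$.
\end{proof}

\begin{proposition}\label{prop:H2}
If $q^*<1$ and \textup{(H2)} holds, then there are levels $n_m$ such that the curves $\alpha_{n_m}$ satisfy \eqref{eq:cost} with constants tending to infinity.
\end{proposition}

\begin{proof}
For $m\in\mathbb N$ let $\delta_m=1/(m+2)$, and let $n_m,r_m$ be given by Lemma~\ref{lem:levels}. By Lemmas~\ref{lem:transition} and~\ref{lem:count}, the curve $\alpha_{n_m}$ satisfies \eqref{eq:cost} with the constant $c_0\log\min\{m+1,2^m\}>0$. It tends to infinity because $c_0$ depends only on $q^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]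
If (H1) holds, apply Proposition~\ref{prop:H1}. If (H1) fails, then $q^*<1$ and (H2) holds; apply Proposition~\ref{prop:H2}. In both cases Proposition~\ref{prop:criterion} provides the points $p_n$. They converge to $[X,\mathrm{id}]$ for $d_L$ but not for $d_T$, so the topologies differ.
\end{proof}

\section{Other base points and the middle-thirds Cantor set}\label{sec:B}

\subsection{Proof of Theorem~\ref{thm:B}(i)}
Condition \eqref{eq:cost} survives a quasiconformal map at the price of a bounded factor. Let $p=[Y,f]\in T(X)$ and $K_0=K(f)$. By \eqref{eq:LleT}, $d_L([X,\mathrm{id}],p)\le\log K_0$, so $\ell_Y([f(\beta)])\ge K_0^{-1}\ell_X([\beta])$ for all $\beta\in\mathcal S(X)$. Let $\alpha_n$ and $L_n\to\infty$ be the curves and constants, renumbered, from Proposition~\ref{prop:H1} or~\ref{prop:H2}. By Lemma~\ref{lem:int},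
\[
\ell_Y([f(\beta)])\ge K_0^{-1}L_n\,i(\alpha_n,\beta)=K_0^{-1}L_n\,i(f(\alpha_n),f(\beta)),
\]
and every curve in $\mathcal S(Y)$ has the form $f(\beta)$. Proposition~\ref{prop:criterion}, applied to $Y$, gives points $p_n'\in T(Y)$ with $d_L([Y,\mathrm{id}],p_n')\to0$ and $d_T([Y,\mathrm{id}],p_n')\to\infty$. The map $f^*$ of \eqref{eq:basechange} is an isometry for both metrics and sends $[Y,\mathrm{id}]$ to $p$, so the points $f^*(p_n')$ have the required property.\qed

\subsection{Proof of Theorem~\ref{thm:B}(ii)}
If $X_{E(\omega)}$ is not quasiconformally equivalent to $X_{\mathcal C}$, then (H1) or (H2) holds by Theorem~\ref{thm:known}, and the topologies differ by Theorem~\ref{thm:A}. If it is, then by \eqref{eq:basechange} it suffices to treat $X=X_{\mathcal C}$. A \emph{pair of pants} is a sphere with three holes, each of which is a boundary curve or a puncture. We use the following theorem.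

\begin{theorem}[Shiga \cite{Shiga}]\label{thm:shiga}
If $X$ has a decomposition into pairs of pants whose boundary components are punctures or simple closed geodesics with lengths in $[A^{-1},A]$ for some constant $A$, then $d_L$ and $d_T$ define the same topology on $T(X)$.
\end{theorem}

It remains to construct such a decomposition of $X_{\mathcal C}$. Let $\mathcal I$ be the set of all intervals of level at least $1$; any two of them are nested or disjoint. For $I\in\mathcal I$ with midpoint $z_I$ let $C_I$ be the circle $|z-z_I|=2|I|/3$.

\emph{Upper bound for the lengths.} Both holes adjacent to $I$ have length at least $|I|$: the one between $I$ and its sibling has length $|I|$, and the other is $\hat{\mathbb R}\setminus[0,1]$ or was removed at an earlier step. So the annulus $\{|I|/2<|z-z_I|<3|I|/2\}$ lies in $X$. Its core curve $C_I$ separates $\mathcal C\cap I$ from $\mathcal C\setminus I\ne\emptyset$. Thus $C_I\in\mathcal S(X)$, the geodesic $c_I=[C_I]$ divides $\mathcal C$ in the same way by Lemma~\ref{lem:partition}(a), and $\ell_X(c_I)\le2\pi^2/\log3$ by (F3).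

\emph{Lower bound for the lengths.} A short geodesic cannot be crossed by a curve of bounded length, so we exhibit such a curve. Let $I'$ be the sibling of $I$ and $z_0$ the midpoint of the hole between them. Measured from $z_0$ in units of $|I|$, each of $I,I'$ occupies the distances $[1/2,3/2]$, and its middle hole the distances $(5/6,7/6)$. So the annulus $\{\frac56|I|<|z-z_0|<\frac76|I|\}$ lies in $X$, and its core curve $\beta$ surrounds exactly the child of $I$ and the child of $I'$ adjacent to the hole. By (F3), $\ell_X([\beta])\le2\pi^2/\log(7/5)$. The four children of $I$ and $I'$ show that the four sets in Lemma~\ref{lem:partition}(b) are nonempty, so $i(c_I,\beta)\ge1$. Lemma~\ref{lem:collarcross} gives $w(c_I)\le\pi^2/\log(7/5)$, that is,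
\[
\sinh\bigl(\ell_X(c_I)/2\bigr)\ge1/\sinh\bigl(\pi^2/\log(7/5)\bigr).
\]

\emph{The geodesics are disjoint.} The circles $C_I$ are pairwise disjoint. Indeed, the disk bounded by the circle of a child of $I$ lies within distance $|I|/3+2|I|/9<2|I|/3$ of $z_I$, hence inside $C_I$; and two siblings of length $\sigma$ have centers at distance $2\sigma>4\sigma/3$, hence disjoint closed disks. By Lemma~\ref{lem:int}, any two geodesics $c_I,c_{I'}$ are equal or disjoint. If $I\ne I'$ and $c_I=c_{I'}$, then the partitions agree, so $\mathcal C\subset I\cup I'$ and $I,I'$ are the two intervals of level $1$. These two do give the same geodesic, since their circles bound an annulus in $X$ that contains $\infty$.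

\emph{The pairs of pants.} Let $D_I\subset\hat{\mathbb C}$ be the closed disk bounded by $c_I$ that contains $\mathcal C\cap I$; then $D_I\cap\mathcal C=I\cap\mathcal C$. For two closed disks bounded by disjoint Jordan curves, either one lies in the interior of the other, or they are disjoint, or they cover the sphere. If $I'\subsetneq I$, then $D_I$ and $D_{I'}$ share $\mathcal C\cap I'$, their union misses $\mathcal C\setminus I$, and $D_I\not\subset D_{I'}$; so $D_{I'}$ lies in the interior of $D_I$. If $I\cap I'=\emptyset$ and $I,I'$ are not both of level $1$, then neither disk contains the other and their union misses $\mathcal C\setminus(I\cup I')\neq\emptyset$; so they are disjoint. For the two intervals of level $1$ the disks are the two sides of one geodesic.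

For $I\in\mathcal I$ with children $I',I''$ let $P_I$ be $D_I$ minus the interiors of $D_{I'}$ and $D_{I''}$. It contains no point of $\mathcal C$, so it is a compact pair of pants in $X$ bounded by $c_I,c_{I'},c_{I''}$. The interiors of the $P_I$ are disjoint: if $I_1\subsetneq I$, then $P_{I_1}$ lies in the disk of a child of $I$, and if $I_1\cap I=\emptyset$, then $D_{I_1}$ and $D_I$ have disjoint interiors. Each $c_I$ has a pair of pants on both sides: $P_I$ on the side of $D_I$, and on the other side the one that belongs to the parent of $I$, or to its sibling if $I$ has level $1$.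

\emph{The pairs of pants cover $X$.} On a surface of infinite type this needs an argument, and the upper bound for the lengths supplies it. Let $Y=\bigcup_{I\in\mathcal I}P_I$ and $w_0=\operatorname{arcsinh}(1/\sinh(\pi^2/\log3))$. Then $w_0\le w(c_I)$ for all $I$, so by (F4) the $w_0$-neighborhoods of the distinct geodesics $c_I$ are pairwise disjoint annuli. Each half of such an annulus, on one side of $c_I$, is connected, meets none of the geodesics, and meets the interior of the pair of pants adjacent to $c_I$ on that side; so it lies in that pair of pants. Hence the $w_0$-neighborhood of $c_I$ is contained in $Y$. Let $x\in X$ be at distance less than $w_0$ from $Y$, and so from some $P_I$. Either $x\in P_I$, or $x$ is at distance less than $w_0$ from a boundary geodesic of $P_I$; in both cases $x\in Y$. Thus $Y$ contains its own $w_0$-neighborhood, so it is open and closed, and $Y=X$ because $X$ is connected.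

Theorem~\ref{thm:shiga} applies to $X_{\mathcal C}$, and the two topologies on $T(X_{\mathcal C})$ coincide.\qed

\begin{thebibliography}{9}

\bibitem{Kinjo}
E. Kinjo, \emph{On the length spectrums of Riemann surfaces given by generalized Cantor sets}, arXiv:2211.04897 (2022).

\bibitem{Shiga}
H. Shiga, Ann. Acad. Sci. Fenn. Math. \textbf{28} (2003), 315--326.

\end{thebibliography}
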